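# Disjoint totally geodesic submanifolds in positive flag curvature: Frankel's theorem for reversible Finsler metrics

## 1. Frankel's theorem for Riemannian metrics

Two great subspheres of the round $S^n$, of dimensions $n_1,n_2$ with $n_1+n_2\ge n$, must meet. They are cut out by linear subspaces of $\mathbb R^{n+1}$ of dimensions $n_1+1$ and $n_2+1$, and since $(n_1+1)+(n_2+1)>n+1$ these share a line. In the flat torus $\mathbb R^n/\mathbb Z^n$ this fails: the hypertorus $\{x_1=0\}$ and the circle $\{(\frac12,t,0,\dots,0)\}$ are totally geodesic of complementary dimension and disjoint. Positive curvature is what decides.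

**Theorem 1 (Frankel).** Let $M$ be a complete connected Riemannian manifold of dimension $n$ with positive sectional curvature. Two compact totally geodesic submanifolds $N_1,N_2$ of dimensions $n_1,n_2$ with $n_1+n_2\ge n$ must meet.

*Proof.* Suppose they do not. By completeness and compactness there is a unit speed geodesic $\gamma:[0,d]\to M$ of minimal length $d>0$ among the curves from $N_1$ to $N_2$. Put $T=\gamma'$. By first variation, $T$ is orthogonal to $N_1$ at $t=0$ and to $N_2$ at $t=d$. Parallel translation along $\gamma$ preserves $T^\perp$, so the translate of $T_{\gamma(0)}N_1$ and the space $T_{\gamma(d)}N_2$ both lie in $T_{\gamma(d)}^\perp$, which has dimension $n-1<n_1+n_2$. They share a unit vector. Hence there is a parallel unit field $V\perp T$ tangent to $N_1$ at the start and to $N_2$ at the end.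

Let $\sigma_0,\sigma_d$ be the geodesics with initial velocities $V(0),V(d)$. They stay in $N_1,N_2$ for small times. Choose a variation $\gamma_s$ of $\gamma$ with variation field $V$ whose end curves are $\sigma_0(s),\sigma_d(s)$. For the energy $\mathcal E(s)=\frac12\int_0^d|\partial_t\gamma_s|^2dt$ we have $\mathcal E'(0)=[\langle V,T\rangle]_0^d=0$, and the second variation formula gives
$$\mathcal E''(0)=\int_0^d\big(|\nabla_TV|^2-\langle R(V,T)T,V\rangle\big)dt+\big[\langle\nabla_VV,T\rangle\big]_0^d .$$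
Here $\nabla_TV=0$, and the boundary term vanishes because the end curves are geodesics. So $\mathcal E''(0)=-\int_0^d\sec(T,V)\,dt<0$. For small $s>0$ we get $\mathcal E(s)<\mathcal E(0)=\frac d2$, so the length of $\gamma_s$ is at most $\sqrt{2d\,\mathcal E(s)}<d$. This contradicts the minimality of $d$. $\square$

Now replace the Riemannian metric by a Finsler metric, that is, let the unit ball in each tangent space be a general smooth, strongly convex body. There is still a second variation formula and still a curvature. What happens to the three ingredients: the parallel field, the curvature integral, and the boundary term?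

## 2. Finsler metrics, flags, and the two theorems

**Definition (Finsler metric).** A Finsler metric on $M$ is a function $F:TM\to[0,\infty)$, positive and smooth on $TM\setminus0$, with $F(\lambda v)=\lambda F(v)$ for $\lambda>0$, such that $g_v:=\frac12\partial_v^2F^2$ is positive definite for every $v\ne0$. It is *reversible* if $F(-v)=F(v)$.

So there is one inner product $g_v$ for each direction $v$. We shall often use
$$g_v=F_v\otimes F_v+F\,F_{vv}. \tag{2.1}$$

*Examples.* A Riemannian metric is reversible, with $g_v=g$ for all $v$. On $\mathbb R^n$, $n\ge2$, the formula $F(v)^2=|v|^2+\eta\,v_1^4/|v|^2$ with small $\eta\ne0$ defines a reversible Finsler metric that is not Riemannian; $g_v$ is positive definite by compactness of the unit sphere. The function $F(v)=|v|+\beta v_1$ with $0<|\beta|<1$ is Finsler but not reversible: in (2.1) the form $F_{vv}$ is semidefinite with kernel $\mathbb Rv$, and $F_v(v)=F(v)>0$.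

**Standard facts.** Let $\Gamma^i_{jk}(v)$ be the Chern connection coefficients; they are symmetric in $j,k$ and depend on the direction $v$. For a nowhere zero reference field $T$ put $D_XY=X(Y)+\Gamma(T)(X,Y)$ in coordinates, also for fields along a map. We use the following.

1. $D$ is torsion free, and $X\,g_T(Y,Z)=g_T(D_XY,Z)+g_T(Y,D_XZ)+2C_T(D_XT,Y,Z)$, where the Cartan tensor $C_T$ is symmetric and $C_T(T,\cdot,\cdot)=0$.
2. Geodesics (of constant speed) satisfy $\ddot\gamma+\Gamma(\dot\gamma)(\dot\gamma,\dot\gamma)=0$, that is, $D_t\gamma'=0$ with reference vector $\gamma'$.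
3. There are endomorphisms $R_v$ of the tangent spaces such that the variation fields through geodesics along a unit speed geodesic $\gamma$ are exactly the solutions of $D_tD_tJ+R_{\gamma'}J=0$. Moreover $R_vv=0$ and $g_v(R_vw,v)=0$.
4. $\Gamma$ depends smoothly on 3-jets of $F^2$, and $R$ on 4-jets.

**Definition (flag curvature).** For a *flag*, a line $\mathbb Rv$ inside a plane $\Pi=\mathrm{span}(v,w)$, put
$$K(v,\Pi)=\frac{g_v(R_vw,w)}{g_v(v,v)g_v(w,w)-g_v(v,w)^2}.$$
It depends only on the ray of $v$ and on $\Pi$. If $F$ is reversible, then $K(-v,\Pi)=K(v,\Pi)$, so $K$ is a function of the pair (line, plane).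

*Examples.* For a Riemannian metric $K$ is the sectional curvature of $\Pi$. On a surface there is only one plane at each point, so $K$ depends on $v$ alone. If $F$ on $\mathbb R^n$ does not depend on the base point, geodesics are straight lines, Jacobi fields are affine, $\Gamma=0$, and $K=0$.

**Definition (totally geodesic).** $N\subset M$ is totally geodesic if every geodesic with initial velocity tangent to $N$ stays in $N$ for small times.

*Example.* If a submanifold $N$ is the fixed point set of an isometry $\iota$ of $F$, it is totally geodesic: a geodesic starting tangent to $N$ and its image under $\iota$ have the same initial velocity, so they coincide, and the geodesic consists of fixed points.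

**Definition (Berwald).** $F$ is Berwald if $\Gamma(v)$ in local coordinates depends only on the base point. Riemannian metrics and the translation invariant metrics above are Berwald.

For a reversible Finsler metric of positive flag curvature on $S^2$ it is known that any two closed geodesics intersect. The question, whose source is R. L. Bryant, P. Foulon, S. Ivanov, V. S. Matveev, W. Ziller, "Geodesic behavior for Finsler metrics of constant positive flag curvature on $S^2$", arXiv:1710.03736 (2017), concerns higher dimensions. Let $(M^n,F)$ be compact and connected, $n\ge3$, with $F$ reversible of positive flag curvature, and let $N_1,N_2$ be compact totally geodesic submanifolds of dimensions $n_1,n_2\ge1$ with $n_1+n_2\ge n$. Must $N_1$ and $N_2$ meet? The answer is no, in every dimension $n\ge3$.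

**Theorem A.** Let $n\ge3$. On $S^n$ there are a Riemannian metric $g_0$ with $\sec\ge0$ and reversible Finsler metrics $F_\varepsilon$ ($0<\varepsilon<\varepsilon_0$), with $F_\varepsilon^2\to g_0$ in $C^\infty$ on compact subsets of $TS^n\setminus0$, such that each $F_\varepsilon$ has positive flag curvature and admits

- a compact totally geodesic hypersurface $N\cong S^{n-1}$ (the fixed point set of an isometry of $F_\varepsilon$), and
- a simple closed geodesic $c$ with $c\cap N=\emptyset$.

So $n_1=1$, $n_2=n-1$, $n_1+n_2=n$ and $N_1\cap N_2=\emptyset$.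

The second theorem records what Frankel's argument does give, and explains why the limit $g_0$ cannot have $\sec>0$. For $T\ne0\ne V$ in the same tangent space put
$$\mathcal T(T,V):=g_T\big(\Gamma(T)(V,V)-\Gamma(V)(V,V),\,T\big). \tag{2.2}$$
This is independent of coordinates, since the difference of two connections is a tensor.

**Theorem B.** Let $(M^n,F)$ be a compact connected Finsler manifold. Suppose that along every unit speed geodesic $\gamma$, and for every $D^{\gamma'}$-parallel $g_{\gamma'}$-unit field $V\perp_{g_{\gamma'}}\gamma'$,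
$$g_{\gamma'}(R_{\gamma'}V,V)>\tfrac{d}{dt}\,\mathcal T(\gamma',V).$$
Then compact totally geodesic submanifolds with $n_1+n_2\ge n$ meet. This applies to Berwald metrics of positive flag curvature, and to all $F$ with $F^2$ sufficiently $C^4$-close (near the unit sphere bundle) to a given Riemannian metric with $\sec>0$.

The notes do not settle whether there are counterexamples with $n_1+n_2>n$, or with $n_1+n_2=n$ and $n_1,n_2\ge2$.

## 3. The second variation with a moving reference vector

The sensible first approach is to repeat Section 1. Doing so proves Theorem B and shows exactly where the argument stops.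

**Step 1: the minimal geodesic and its parallel field.** Suppose $N_1\cap N_2=\emptyset$. By compactness there is a unit speed geodesic $\gamma:[0,d]\to M$ of minimal $F$-length $d>0$ among curves from $N_1$ to $N_2$. Put $T=\gamma'$. For a variation $\gamma_s$ write $T=\partial_t\gamma_s$, $V=\partial_s\gamma_s$, and let $D$ have reference vector $T$. Since $D$ is torsion free, $D_VT=D_TV$. With $\mathcal E(s)=\frac12\int_0^dg_T(T,T)\,dt$, facts 1 and 2 give
$$\mathcal E'(s)=\int_0^d g_T(D_TV,T)\,dt,\qquad \mathcal E'(0)=\big[g_T(V,T)\big]_0^d .$$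
Here $C_T(D_VT,T,T)=0$, and at $s=0$ we integrated by parts with $D_TT=0$. Curves $\gamma_s$ from $N_1$ to $N_2$ satisfy $2d\,\mathcal E(s)\ge \mathrm{length}^2\ge d^2=2d\,\mathcal E(0)$, so $\mathcal E'(0)=0$ whenever the ends move in $N_1$ and $N_2$. Moving one end at a time, we get $T\perp_{g_T}TN_i$ at the ends.

By fact 1 and $D_TT=0$, $D^T$-parallel translation along $\gamma$ is $g_T$-isometric, and it preserves $T^\perp$. As in Section 1, $n-1<n_1+n_2$ gives a parallel $g_T$-unit field $V\perp T$, tangent to $N_1$ at $t=0$ and to $N_2$ at $t=d$. The first ingredient survives.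

**Step 2: the variation.** We need a variation with field $V$ whose end curves are the $F$-geodesics $\sigma_0,\sigma_d$ with initial velocities $V(0),V(d)$; these lie in $N_1,N_2$ for small $s\ge0$. Let $\exp$ be the exponential map of an auxiliary Riemannian metric. The vectors $E_0(s)=\exp_{\gamma(0)}^{-1}\sigma_0(s)-sV(0)$ and $E_d(s)=\exp_{\gamma(d)}^{-1}\sigma_d(s)-sV(d)$ are $O(s^2)$. Extend them along $\gamma$ by auxiliary parallel translation to $\tilde E_0(s,t),\tilde E_d(s,t)$ and put
$$\gamma_s(t)=\exp_{\gamma(t)}\!\big(sV(t)+(1-\tfrac td)\tilde E_0(s,t)+\tfrac td\tilde E_d(s,t)\big).$$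

**Step 3: the second derivative of the energy.** Write $R(V,T)=D_VD_T-D_TD_V$. Differentiating $\mathcal E'$ (the Cartan term again contains $T$ as an argument and vanishes),
$$\mathcal E''=\int_0^d\big[g_T(D_TD_VV,T)+g_T(R(V,T)V,T)+g_T(D_TV,D_TV)\big]dt .$$
We evaluate at $s=0$, where $D_TT=0$.

(i) By fact 1, $g_T(D_TD_VV,T)=\frac{d}{dt}g_T(D_VV,T)$.

(ii) For any field $Y$ along the variation, $g_T(R(V,T)Y,T)+g_T(Y,R(V,T)T)=0$. To see this, expand $(\partial_s\partial_t-\partial_t\partial_s)\,g_T(Y,T)=0$. First, $\partial_tg_T(Y,T)=g_T(D_TY,T)+g_T(Y,D_TT)$, since the Cartan term has $T$ as an argument. Its $s$-derivative at $s=0$ is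
$$g_T(D_VD_TY,T)+g_T(D_TY,D_VT)+g_T(Y,D_VD_TT),$$
because the remaining terms contain $D_TT$ undifferentiated or $C_T(\cdot,\cdot,T)$. Second, $\partial_sg_T(Y,T)=g_T(D_VY,T)+g_T(Y,D_VT)$, and its $t$-derivative at $s=0$ is
$$g_T(D_TD_VY,T)+g_T(D_TY,D_VT)+g_T(Y,D_TD_VT).$$
Subtract.

(iii) $R(V,T)T=R_TV$. In coordinates $D_TT=\partial_t^2\gamma_s+\Gamma(T)(T,T)$. Since this vanishes at $s=0$, $D_VD_TT=\partial_s\big(\partial_t^2\gamma_s+\Gamma(T)(T,T)\big)$ there, which is the linearized geodesic operator applied to $V$. That is a linear second order operator along $\gamma$ with leading term $\partial_t^2V$, and its kernel is the space of variation fields through geodesics. By fact 3 the operator $D_TD_TV+R_TV$ has the same leading term and the same kernel. Two such operators with the same solutions (all initial data occur) have the same coefficients, so $D_VD_TT=D_TD_TV+R_TV$. Since $D_TD_VT=D_TD_TV$, (iii) follows.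

From (ii) with $Y=V$ and (iii), $g_T(R(V,T)V,T)=-g_T(R_TV,V)$. Hence
$$\mathcal E''(0)=\int_0^d\big[g_T(D_TV,D_TV)-g_T(R_TV,V)\big]dt+\big[g_T(D_VV,T)\big]_0^d. \tag{3.1}$$

**Step 4: the boundary term.** At the ends $D_VV=\ddot\sigma+\Gamma(T)(V,V)$, whereas $\sigma$ is a geodesic with velocity $V$, so $\ddot\sigma=-\Gamma(V)(V,V)$. The boundary term is therefore $[\mathcal T(T,V)]_0^d$. As $D_TV=0$ at $s=0$,
$$\mathcal E''(0)=\int_0^d\Big[\tfrac{d}{dt}\mathcal T(T,V)-g_T(R_TV,V)\Big]dt . \tag{3.2}$$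
Under the hypothesis of Theorem B this is negative. Since $\mathcal E'(0)=0$, we get $\mathcal E(s)<\frac d2$ for small $s>0$, so $\gamma_s$ joins $N_1$ to $N_2$ and has length at most $\sqrt{2d\,\mathcal E(s)}<d$, a contradiction.

**Step 5: the two special cases.** For Berwald metrics $\mathcal T\equiv0$, and the hypothesis is positivity of the flag curvature. For metrics close to $\sec>0$: along a geodesic with velocity $T$ and with $V$ parallel, $\dot x=T$, $\dot T=-\Gamma(T)(T,T)$, $\dot V=-\Gamma(T)(T,V)$. By fact 4, $g_T(R_TV,V)-\frac{d}{dt}\mathcal T(T,V)$ is thus a continuous function of the base point, of $(T,V)$, and of the 4-jets of $F^2$ at $T$ and $V$. For a Riemannian metric it equals the sectional curvature of $\mathrm{span}(T,V)$. The pairs with $g_T(T,T)=g_T(V,V)=1$, $g_T(T,V)=0$ form a compact set, and for $F^2$ close to the Riemannian metric this set is close to the set of Riemannian orthonormal pairs. So the quantity stays positive for $F^2$ sufficiently $C^4$-close to a metric with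 $\sec>0$. This proves Theorem B. $\square$

The approach stops at (3.2). The end curves are geodesics for the directions $V$, while the second variation differentiates with reference direction $T$, and positivity of $K$ gives no control of the discrepancy $\mathcal T$. Theorem B also tells us where not to look for a counterexample: not near a Riemannian metric with $\sec>0$. We therefore start from a metric with $\sec\ge0$ that has exactly as much flatness as is needed to let a closed geodesic avoid a totally geodesic hypersurface, and perturb it.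

## 4. A flat strip inside a sphere with $\sec\ge0$

**Coordinates.** Write $S^n=\{(z,x)\in\mathbb C\times\mathbb R^{n-1}:|z|^2+|x|^2=1\}$ and $\zeta=|z|$. Let $Q$ be the open hemisphere $\zeta>0$ of the unit sphere $S^{n-1}\ni(\zeta,x)$, with round metric $\hat g$. On $z\ne0$ the round metric of $S^n$ is $\hat g+\zeta^2d\tilde\theta^2$, $\tilde\theta=\arg z$. Fix
$$a=\tfrac1{50},\qquad c_*=1+a^2,\qquad \theta=\tilde\theta/c_*\in\mathbb R/(2\pi/c_*),$$
so the round metric is $\hat g+(c_*\zeta)^2d\theta^2$. On $Q$ use coordinates $(r,y)$, $y\in\mathbb R^{n-2}$, $s=|y|$, with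
$$(\zeta,x_1)=\cos s\,(\cos r,\sin r),\qquad (x_2,\dots,x_{n-1})=\sin s\,\tfrac{y}{|y|}.$$
Then $\hat g=\cos^2\!s\,dr^2+ds^2+\sin^2\!s\,d\omega^2$ (no $d\omega^2$ if $n=3$) and $\zeta=\cos r\cos s$. Let $B=\{|r|\le\frac1{10},\,s\le\frac1{10}\}$ and $e_r=\partial_r/\cos s$, a unit field.

We shall replace $c_*\zeta$ by a function $u$ with $u\equiv1$ on the segment
$$I=\{y=0,\ |r|\le a\}.$$
Over $I$ the metric $\hat g+u^2d\theta^2$ will contain a flat annulus, and every circle $\{r=r_0,\,y=0\}$, $|r_0|\le a$, will be a closed geodesic. Those with $r_0\ne0$ miss the hypersurface $\{x_1=0\}$.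

**Step 1: the model function on $B$.** Let $\phi$ be smooth and even on $|r|\le\frac1{10}$ with $\phi=0$ for $|r|\le a$ and $0<\phi''\le\frac14$ for $a<|r|\le\frac1{10}$ (for instance $\phi(0)=\phi'(0)=0$ and $\phi''=\frac14e^{-1/(|r|-a)}$ for $|r|>a$). Then $0\le\phi\le r^2/8$ and $|\phi'|\le|r|/4$. Put
$$\mu(r)=\tfrac14(1+2r^2),\qquad u_1=1-\phi(r)-\tfrac12\mu(r)s^2\quad\text{on }B .$$

**Claim.** On $B$, for $x=x_re_r+x_Y$ with $x_Y\perp e_r$,
$$-\mathrm{Hess}\,u_1(x,x)\ \ge\ \phi''x_r^2+\tfrac1{10}\big(s^2x_r^2+|x_Y|^2\big). \tag{4.1}$$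

*Proof.* Let $s>0$. For a function $u$ of $(r,s)$ the Christoffel symbols of $\hat g$ give $\mathrm{Hess}\,u(\partial_r,\partial_r)=u_{rr}-\sin s\cos s\,u_s$, $\mathrm{Hess}\,u(\partial_r,\partial_s)=u_{rs}+\tan s\,u_r$, $\mathrm{Hess}\,u(\partial_s,\partial_s)=u_{ss}$, and $\mathrm{Hess}\,u(e',e')=\cot s\,u_s$ for unit $e'\perp e_r,\partial_s$; mixed terms with $e'$ vanish. Now use $\mu'=r$, $\mu''=1$ and $\frac14\le\mu\le0.255$:

- $-\mathrm{Hess}\,u_1(e_r,e_r)=\dfrac{\phi''+\frac12s^2-\mu s\sin s\cos s}{\cos^2s}\ge\phi''+0.245\,s^2$;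
- $-\mathrm{Hess}\,u_1(e_r,\partial_s)=\dfrac{rs+\tan s\,(\phi'+\frac12rs^2)}{\cos s}$, of absolute value at most $\dfrac{0.1+1.0034\cdot0.0255}{0.995}\,s\le0.13\,s$;
- $-\mathrm{Hess}\,u_1(\partial_s,\partial_s)=\mu\ge0.25$;
- $-\mathrm{Hess}\,u_1(e',e')=\mu s\cot s\ge0.25\cdot0.9966\ge0.249$.

After subtracting the right side of (4.1), the $(e_r,\partial_s)$ block is bounded below by the form $0.145\,s^2x_r^2-0.26\,s|x_r||x_s|+0.15\,x_s^2$. This is nonnegative because $0.145\cdot0.15=0.02175>0.0169=0.13^2$. The $e'$ part is at least $0.149|x_{e'}|^2$. For $s=0$ use continuity. $\square$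

**Step 2: gluing to the round sphere.** We want $u=u_1$ near $I$ and $u=c_*\zeta$ far away, with the Hessian still nonpositive; a smoothed minimum does this. Let $\varrho=10^{-4}$. On $I$,
$$c_*\zeta-u_1\ge(1+a^2)(1-\tfrac{a^2}2)-1=\tfrac{a^2}2(1-a^2)>1.9\cdot10^{-4}>\varrho .$$
On $B$ we have $u_1\ge1-0.1275(r^2+s^2)$. For $|x|\le\frac1{10}$, $\cos x\le1-\frac{x^2}2+\frac{x^4}{24}\le1-0.4995x^2$, and $r^2s^2\le0.005(r^2+s^2)$ on $B$, so
$$\zeta\le1-(0.4995-0.00125)(r^2+s^2)\le1-0.498(r^2+s^2),\qquad c_*\zeta\le\zeta+a^2 .$$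
Hence on $B\cap\{\max(|r|,s)\ge\frac1{20}\}$, where $r^2+s^2\ge\frac1{400}$, we get $u_1-c_*\zeta\ge\frac{0.37}{400}-a^2>5\cdot10^{-4}>\varrho$.

Let $\ell$ be smooth, even and convex with $\ell(x)=|x|$ for $|x|\ge\varrho$ (mollify $|x|$ with an even kernel supported in $[-\varrho,\varrho]$), and set
$$u=\tfrac12(u_1+c_*\zeta)-\tfrac12\ell(u_1-c_*\zeta)\ \text{ on }B,\qquad u=c_*\zeta\ \text{ elsewhere on }Q .$$
Where $u_1-c_*\zeta\ge\varrho$ this is $c_*\zeta$; where $u_1-c_*\zeta\le-\varrho$ it is $u_1$. So $u$ is smooth, equals $u_1$ near $I$, and equals $c_*\zeta$ outside $\{|r|,s<\frac1{20}\}$. It is even in $r$ and in each $y_j$. It is positive, since $\ell(x)\le|x|+\varrho$ gives $u\ge\min(u_1,c_*\zeta)-\varrho/2>0$ on $B$.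

On $B$, with $\ell',\ell''$ evaluated at $u_1-c_*\zeta$,
$$\mathrm{Hess}\,u=\tfrac{1-\ell'}2\,\mathrm{Hess}\,u_1+\tfrac{1+\ell'}2\,\mathrm{Hess}(c_*\zeta)-\tfrac12\ell''\,(du_1-c_*d\zeta)^2,$$
where $\mathrm{Hess}\,\zeta=-\zeta\hat g$ and $|\ell'|\le1$. Where $\ell'>-1$ this is negative definite. Where $\ell'=-1$ the function $\ell'$ is minimal, so $\ell''=0$ and $\mathrm{Hess}\,u=\mathrm{Hess}\,u_1$. By (4.1), $\mathrm{Hess}\,u\le0$ on all of $Q$. A nonzero null vector needs $x_Y=0$, $s=0$ and $\phi''=0$, so it occurs only on $I$ and is a multiple of $e_r$. On $I$ we have $\mathrm{Hess}\,u(e_r,e_r)=-\phi''=0$, so $e_r$ is null there.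

**Step 3: the curvature of $g_0$.** Let $g_0=\hat g+u^2d\theta^2$. Near $z=0$ it is the round metric, so $g_0$ is smooth on $S^n$. Put $e_\theta=\partial_\theta/u$. The curvature operator of this warped product is block diagonal on $\Lambda^2TQ\oplus(e_\theta\wedge TQ)$: it is the identity on the first block, since $\hat g$ has curvature 1, and $-\mathrm{Hess}\,u/u$ on the second. For a plane with unit bivector $\omega_Q+e_\theta\wedge x$,
$$K_0=|\omega_Q|^2-\mathrm{Hess}\,u(x,x)/u\ \ge0, \tag{4.2}$$
with equality only for $\mathrm{span}(\partial_\theta,\partial_r)$ at points over $I$. At $z=0$, $K_0=1$.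

**Step 4: how fast $K_0$ grows away from the flat flags.** Let $\mathfrak F$ be the compact manifold of flags (point, line $\mathbb Rv$, plane $\Pi\ni v$), of dimension $n+(n-1)+(n-2)=3n-3$. Let $Y_j$ be a smooth orthonormal frame of $e_r^\perp\subset TQ$ near $y=0$ with $Y_j=\partial_{y_j}$ at $y=0$. Near the flags tangent to $\{y=0,|r|<2a\}\times S^1_\theta$ use coordinates $(r,\theta,\alpha,\nu)$, $\alpha\in\mathbb R/\pi\mathbb Z$, $\nu=(y,A,\beta)$, $A,\beta\in\mathrm{span}(Y_j)\cong\mathbb R^{n-2}$: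
$$\Pi=\mathrm{span}(e_\theta+A,\ e_r+\beta),\qquad v=\cos\alpha\,(e_\theta+A)+\sin\alpha\,(e_r+\beta).$$
Let $\hat Z=\{\nu=0\}$ (with $|r|<2a$) and $Z=\hat Z\cap\{|r|\le a\}$. By (4.2), $Z$ is exactly the zero set of $K_0$ on $\mathfrak F$, and it is compact. The angle $\alpha$ says how the pole $v$ sits in the flat plane: $\alpha=0$ means $v\parallel\partial_\theta$.

**Claim.** With $\kappa=\frac1{20}$ and $|\nu|^2=|y|^2+|A|^2+|\beta|^2$,
$$K_0\ge\kappa|\nu|^2\quad\text{in a neighborhood of }Z\text{ in }\mathfrak F. \tag{4.3}$$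

*Proof.* The bivector $(e_\theta+A)\wedge(e_r+\beta)=e_\theta\wedge(e_r+\beta)+A\wedge(e_r+\beta)$ has squared norm $m=1+|\beta|^2+|A|^2+|A\wedge\beta|^2$, and its $Q$-part has squared norm $|A|^2+|A\wedge\beta|^2\ge|A|^2$. Near $Z$ we have $u=u_1\le1$ and $m\le2$. By (4.2) and (4.1), $K_0\ge\frac1m\big(|A|^2+\frac1{10}(|y|^2+|\beta|^2)\big)\ge\frac1{20}|\nu|^2$. $\square$

So Frankel's conclusion fails for $g_0$, and its curvature vanishes only on $Z$, quadratically. It remains to perturb so that $K$ becomes positive near $Z$, while $\{x_1=0\}$ stays totally geodesic and the circle $\{r=a,\,y=0\}$ stays a geodesic.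

## 5. Flag curvature of a rotation invariant metric

To compute on $Z$ we need a formula for $K$ that avoids the Chern connection. Let $F$ be a $\theta$-invariant Finsler metric on $Q\times\mathbb R_\theta$ or $Q\times S^1_\theta$, and put $L(q,p)=F(q;p,1)$. Geodesics with $\dot\theta>0$ are, up to parametrization, the extremals $q(\theta)$ of $\int L(q,q')\,d\theta$, where $q'=dq/d\theta$.

**Lemma 1.** Work in local coordinates of $Q$. Along an extremal put $S_{ij}=L_{p^iq^j}$, $U=L_{qq}$, $W=L\,L_{pp}$, $\Omega=S-S^{\mathsf T}$, and $\frac{d}{dt}=\frac1L\frac{d}{d\theta}$ (subscript $t$). Let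
$$\mathcal R=\tfrac12(S+S^{\mathsf T})_t-\tfrac1LU-\tfrac12W_{tt}+\tfrac14\,\mathsf M^{\mathsf T}W^{-1}\mathsf M,\qquad\mathsf M=W_t+\Omega. \tag{5.1}$$
Then for $v=(p,1)$, $p=q'$, and $0\ne w\in T_qQ$: $\;K(v,\mathrm{span}(v,w))=\mathcal R(w,w)/W(w,w)$. Moreover
$$W=\tfrac12(L^2)_{pp}-L_p\otimes L_p. \tag{5.2}$$

*Proof.* Formula (5.2) is the product rule. The plan for the rest is to compare the Jacobi equation, modulo $\gamma'$, with the linearized Euler–Lagrange equation.

*The quotient bundle.* Let $\gamma$ be the unit speed geodesic, so $t$ is arc length and $\gamma'=(q',1)/L$. Let $E=\gamma^*TM/\langle\gamma'\rangle\cong TQ$ via $(X_q,X_\theta)\mapsto X_q-X_\theta q'$. Since $D_t\gamma'=0$ and $R_{\gamma'}\gamma'=0$, the maps $D_t,R_{\gamma'}$ descend to maps $\nabla,R$ on $E$. By (2.1), $g_{\gamma'}(w,w)-g_{\gamma'}(\gamma',w)^2=FF_{vv}(w,w)$, which descends to $E$. For $w\in TQ$ it equals $L\,L_{pp}(w,w)=W(w,w)$, because $F_{vv}$ is homogeneous of degree $-1$ and is evaluated at $(q',1)/L$, where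 $F=1$. Since $g_{\gamma'}(R_{\gamma'}w,\gamma')=0$, the numerator of $K$ is $W(Rw,w)$. So $K=W(Rw,w)/W(w,w)$.

*Two equations for the same fields.* Let $q_\sigma(\theta)$ be a variation of extremals and $\xi=\partial_\sigma q_\sigma|_{\sigma=0}$ at fixed $\theta$. If $J$ is the variation field of the corresponding unit speed geodesics, then $J_q=\xi+J_\theta q'$, so $J$ projects to $\xi\in E$. Hence $\nabla^2\xi+R\xi=0$. Writing $\nabla_t\xi=\xi_t+\mathsf N\xi$, this reads
$$\xi_{tt}+2\mathsf N\xi_t+(\mathsf N_t+\mathsf N^2+R)\xi=0 .$$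
On the other hand, linearizing $\frac{d}{d\theta}L_p=L_q$ gives $(L_{pp}\xi'+S\xi)'=S^{\mathsf T}\xi'+U\xi$. Put $\xi'=L\xi_t$ and divide by $L$: $(W\xi_t+S\xi)_t=S^{\mathsf T}\xi_t+\frac1LU\xi$, that is,
$$W\xi_{tt}+(W_t+\Omega)\xi_t+(S_t-\tfrac1LU)\xi=0 .$$
Solutions of this equation, with arbitrary initial data, are exactly these $\xi$. So the coefficients of the two equations agree:
$$\mathsf N=\tfrac12W^{-1}\mathsf M,\qquad WR=S_t-\tfrac1LU-W\mathsf N_t-W\mathsf N^2 .$$

*Elimination of $\mathsf N$.* Differentiating $W\mathsf N=\frac12\mathsf M$ gives $W\mathsf N_t=\frac12(W_{tt}+\Omega_t)-\frac12W_tW^{-1}\mathsf M$, and $W\mathsf N^2=\frac14\mathsf MW^{-1}\mathsf M$. Therefore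
$$WR=S_t-\tfrac12\Omega_t-\tfrac1LU-\tfrac12W_{tt}+\tfrac14(W_t-\Omega)W^{-1}(W_t+\Omega).$$
Here $S_t-\frac12\Omega_t=\frac12(S+S^{\mathsf T})_t$ and $W_t-\Omega=\mathsf M^{\mathsf T}$, so $WR=\mathcal R$. $\square$

*Check on $g_0$.* At a critical point of $u$ the constant curve is an extremal of $L=\sqrt{u^2+\hat g(p,p)}$. There $S=0$, $W=\hat g$, $U=\mathrm{Hess}\,u$, nothing depends on $t$, and $K(\partial_\theta,w)=-\mathrm{Hess}\,u(w,w)/(u\,\hat g(w,w))$, in agreement with (4.2).

The formula has one term with a sign: along a constant extremal the last term becomes $\frac14\Omega^{\mathsf T}W^{-1}\Omega\ge0$. It is quadratic in $\Omega$, the curl of the part of $L$ linear in $p$. We shall need it.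

## 6. Even perturbations only redistribute curvature

The first perturbation to try is one that respects all the reflections $y_j\mapsto-y_j$. For $v\neq0$ let $|v|^2=g_0(v,v)$ and $\tau=g_0(e_r,v)^2/|v|^2\in[0,1]$, so $\tau=\sin^2\alpha$ on $\hat Z$. Let $\chi$ be a smooth cutoff function of $r$ and $|y|^2$, even in $r$, equal to $1$ near $\{|r|\le\frac32a,\,s\le\frac a2\}$, with compact support in $\{|r|<2a,\,s<a\}$. For a smooth function $k(r,\tau)$ put
$$h=2\chi|v|^2k(r,\tau),\qquad \mathsf D[h]=\tfrac{d}{d\delta}\Big|_{\delta=0}K(g_0+\delta h).$$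

**Lemma 2.** With $H(r,\alpha)=\partial_r^2k(r,\sin^2\alpha)$, on $Z$
$$\mathsf D[h]=-H+\sin\alpha\cos\alpha\,H_\alpha-\tfrac12\sin^2\!\alpha\,H_{\alpha\alpha}. \tag{6.1}$$

*Proof.* By continuity take $|r|<a$ and $|\alpha|<\frac\pi2$. The metric $g_0+\delta h$ is invariant under all $y_j\mapsto-y_j$. So $\{y=0\}$ is totally geodesic, and along extremals in it the matrices of Lemma 1 do not mix $r$ with the $y_j$. Since $u=1$ on $\{y=0,|r|<a\}$, $\mathcal R_{rr}$ is computed from the one-dimensional Lagrangian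
$$L=\sqrt{(1+p^2)(1+2\delta k)}=\Phi+\delta\Psi+O(\delta^2),\quad\Phi=\sqrt{1+p^2},\ \ \Psi=\Phi\,k(r,\sin^2\alpha),\ \ p=\tan\alpha,$$
with $\Omega=0$. Let $X(p)=\Psi_{rr}=\Phi H$ and let a dot denote $d/dp$.

For $\delta=0$: $S=U=0$, $p$ is constant, and $W=\Phi\ddot\Phi=\Phi^{-2}$. To first order in $\delta$:

- $S_t=\delta p\dot X/\Phi$ and $U/L=\delta X/\Phi$.
- The Euler–Lagrange equation $L_{pp}p_\theta+L_{pr}p=L_r$ gives $p_\theta=\delta\Phi^3(\Psi_r-p\Psi_{pr})$, hence $p_{\theta\theta}=\delta\Phi^3p(X-p\dot X)$.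
- $W=\Phi^{-2}+\delta(\Psi\Phi^{-3}+\Phi\ddot\Psi)$. Since $W_\theta$ and $L_\theta$ are $O(\delta)$, $W_{tt}=\Phi^{-2}W_{\theta\theta}$ to first order, so $W_{tt}=\Phi^{-2}\big[-2p\Phi^{-4}p_{\theta\theta}+\delta p^2(X\Phi^{-3}+\Phi\ddot X)\big]$.
- $\mathsf M^2=W_t^2=O(\delta^2)$.

As $K=\mathcal R_{rr}/W$, to leading order
$$\tfrac1\delta K=\tfrac{\Phi^2}\delta\mathcal R_{rr}=p\Phi\dot X-\Phi X+\tfrac{p^2}\Phi(X-p\dot X)-\tfrac{p^2}{2\Phi^3}X-\tfrac12p^2\Phi\ddot X
=\tfrac p\Phi\dot X-\tfrac X\Phi-\tfrac{p^2}{2\Phi^3}X-\tfrac{p^2\Phi}2\ddot X .$$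
Substitute $\dot X=\frac p\Phi H+\Phi H_p$ and $\ddot X=\Phi^{-3}H+\frac{2p}\Phi H_p+\Phi H_{pp}$. The coefficient of $H$ is $\frac{p^2}{\Phi^2}-1-\frac{p^2}{2\Phi^2}-\frac{p^2}{2\Phi^2}=-1$, and we get $-H+(p-p^3)H_p-\frac12p^2\Phi^2H_{pp}$. Finally $H_p=\cos^2\!\alpha\,H_\alpha$ and $H_{pp}=\cos^4\!\alpha\,H_{\alpha\alpha}-2\cos^3\!\alpha\sin\alpha\,H_\alpha$. The coefficient of $H_\alpha$ is $\sin\alpha\cos\alpha(1-\tan^2\alpha)+\sin^3\alpha/\cos\alpha=\sin\alpha\cos\alpha$, and that of $H_{\alpha\alpha}$ is $-\frac12\sin^2\alpha$. $\square$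

**Where this attempt stops.** At $\alpha=0$ the first variation of the curvature is $-\partial_r^2k(r,0)$. Evenness in $r$, which keeps $\{r=0\}$ totally geodesic, forces $k_r(0,0)=0$. The circle $\{r=a,y=0\}$ stays an extremal exactly when $k_r(a,0)=0$. Hence
$$\int_0^a-\partial_r^2k(r,0)\,dr=0:$$
the first-order change cannot be positive at all flags over $[0,a]$ with $\alpha=0$. A perturbation of this kind moves curvature around along the strip but has nothing to give away.

So the positive curvature must come from elsewhere. A term of size $\varepsilon$ that is odd in $y_1$ can contribute nothing at first order on $\hat Z$, by symmetry, and a positive amount $\frac14\Omega^{\mathsf T}W^{-1}\Omega$ at second order. An even perturbation of size $\varepsilon^2$ then spreads that amount evenly over the strip. Two costs have to be met: the odd term also has a first-order effect at flags near $\hat Z$, and the flags with $\alpha\ne0$ must be handled too.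

## 7. The metrics $F_\varepsilon$

Write $v=v_r\partial_r+\sum_jv_j\partial_{y_j}+v_\theta\partial_\theta$. Set
$$h_1=\chi\Big[u^2r^2\,v_\theta v_1+\frac{8}{1+2r^2}\,\frac{v_r^2\,v_1v_\theta}{|v|^2}\Big],\qquad h_2=2\chi|v|^2k(r,\tau),$$
$$k(r,\tau)=\Big(\frac{r^4}{48}-\frac{a^2r^2}{24}\Big)(1-\tau)+\frac{r^2}2\,j(\tau),\qquad j(\tau)=-\tfrac43\Lambda\,\tau(\tau+\lambda)^{-3/4},$$
with constants $\Lambda,\lambda>0$ to be chosen in Section 10, and
$$F_\varepsilon^2=g_0+\varepsilon h_1+\varepsilon^2h_2. \tag{7.1}$$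
The first term of $h_1$ produces $\Omega$. The second term will cancel its first-order cost at $\alpha=0$. In $k$, the first summand spreads the gain evenly, and $j$, which vanishes at $\tau=0$, takes care of $\alpha\ne0$.

The functions $h_1,h_2$ are smooth on $TS^n\setminus0$, 2-homogeneous, and even in $v$. By compactness of the $g_0$-unit sphere bundle, for small $|\varepsilon|$ each $F_\varepsilon$ is a reversible Finsler metric. It is invariant under $\theta$-rotation, and $F_\varepsilon^2\to g_0$ in $C^\infty$ on compact subsets of $TS^n\setminus0$.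

**Symmetries.** The following maps are induced by orthogonal maps of $\mathbb C\times\mathbb R^{n-1}$, and each claim is read off from the formulas.

- (S1) $x_1\mapsto-x_1$, i.e. $(r,v_r)\mapsto(-r,-v_r)$, is an isometry of $F_\varepsilon$.
- (S2) $y_j\mapsto-y_j$, for each $j\ge2$, is an isometry of $F_\varepsilon$.
- (S3) $(y_1,\theta)\mapsto(-y_1,-\theta)$ is an isometry of $F_\varepsilon$.
- (S4) $y_1\mapsto-y_1$ carries $F_\varepsilon$ to $F_{-\varepsilon}$, since $h_1$ is odd and $g_0,h_2$ are even.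

**The hypersurface.** $N=\{x_1=0\}\cong S^{n-1}$ is the fixed point set of (S1), hence totally geodesic by the example in Section 2.

**The closed geodesic.** Let $c=\{r=a,\,y=0\}$, the orbit $\{|z|=\cos a,\ x=(\sin a,0,\dots,0)\}$. Near it $\chi=1$, and $h_1(\partial_\theta)=0$, $\tau(\partial_\theta)=0$, so $L(q,0)=F_\varepsilon(\partial_\theta)=u\sqrt{1+2\varepsilon^2k(r,0)}$. At $(a,0)$ we have $u_r=0$, $u_y=0$, and, since $j(0)=0$, $k_r(a,0)=\frac{a^3}{12}-\frac{a^3}{12}=0$. So $L_q=0$ there, and $q\equiv(a,0)$ is an extremal. Thus $c$ is a simple closed geodesic, in both directions by reversibility, i.e. a compact totally geodesic submanifold of dimension $1$. As $x_1=\sin a\ne0$ on $c$, we have $c\cap N=\emptyset$.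

All that is left of Theorem A is the positivity of the flag curvature $K_\varepsilon$ of $F_\varepsilon$.

## 8. What the odd term contributes

The flag curvature is a smooth expression in the 4-jet of $F_\varepsilon^2$ at $v$ and in $v,w$, and it descends to $\mathfrak F$. So $K_\varepsilon(f)$ is smooth in $(\varepsilon,f)$, and uniformly on the compact manifold $\mathfrak F$
$$K_\varepsilon=K_0+\varepsilon K_1+\varepsilon^2K_2+O(\varepsilon^3), \tag{8.1}$$
with $K_1,K_2$ smooth. By the chain rule $K_1$ depends only on $h_1$, and $K_2=K_2^{(1)}+\mathsf D[h_2]$, where $K_2^{(1)}$ is the $\varepsilon^2$-coefficient for $g_0+\varepsilon h_1$.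

**Step 1: no first-order effect on the flat flags.**
$$K_1=0\quad\text{on }\hat Z. \tag{8.2}$$
Indeed (S4) fixes each flag of $\hat Z$ and carries $F_\varepsilon$ to $F_{-\varepsilon}$, so $K_\varepsilon=K_{-\varepsilon}$ there.

**Step 2: the second-order gain at $\alpha=0$.**
$$K_2^{(1)}=\tfrac{r^2}4\quad\text{on }Z\cap\{\alpha=0\}. \tag{8.3}$$
Let $F^2=g_0+\varepsilon h_1$ and $|r_0|\le a$. Since $L(q,0)=u$ and $du=0$ at $(r_0,0)$, the constant curve $q\equiv(r_0,0)$ is an extremal. All coefficients of Lemma 1 are constant along it, and $L=1$, so $\mathcal R=-U+\frac14\Omega^{\mathsf T}W^{-1}\Omega$. Here $U_{rr}=u_{rr}=-\phi''(r_0)=0$. The second term of $h_1$ is of third order in $p$ at $p=0$, so it enters neither $L_p$ nor $(L^2)_{pp}$ there. Near $(r_0,0)$: $L_{p_r}(q,0)=0$, $L_{p_{y_j}}(q,0)=0$ for $j\ge2$, and $L_{p_{y_1}}(q,0)=\frac12\varepsilon ur^2$. So $\Omega_{y_1r}=\varepsilon r_0$ and the other $\Omega_{\cdot r}$ vanish. By (5.2), $W$ is diagonal with $W_{rr}=1$ and $W_{y_1y_1}=1-\frac14\varepsilon^2r_0^4$.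 Hence
$$K=\frac{\mathcal R_{rr}}{W_{rr}}=\frac{\frac14\varepsilon^2r_0^2}{1-\frac14\varepsilon^2r_0^4},$$
and (8.3) follows.

**Step 3: no first-order cost at $\alpha=0$.** We show
$$dK_1=0\quad\text{at every flag of }Z\cap\{\alpha=0\}. \tag{8.4}$$
By continuity of $dK_1$ it suffices to treat $|r|<a$. Near such a flag use coordinates $(r,\theta,y,p_r,p_y,\varpi)$ on $\mathfrak F$, where $v\parallel(p,1)$ and $\Pi=\mathrm{span}(v,\partial_r+\sum\varpi_j\partial_{y_j})$. Then $\hat Z=\{y=p_y=\varpi=0\}$, and the flag has in addition $p_r=0$. We go through the coordinates.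

- The derivatives along $r,\theta,p_r$ vanish by (8.2).
- By (S2), $K_\varepsilon$ is invariant under $(y_j,p_{y_j},\varpi_j)\mapsto-(y_j,p_{y_j},\varpi_j)$ for each $j\ge2$, everything else fixed. So these derivatives vanish.
- (S3) maps $(p_r,p_{y_1},(p_{y_j})_{j\ge2},1)$ to $(p_r,-p_{y_1},(p_{y_j})_{j\ge2},-1)$, which spans the same line as $(-p_r,p_{y_1},-(p_{y_j})_{j\ge2},1)$. So $K_\varepsilon$ is invariant under the map that changes the signs of $\theta,y_1,p_r,\varpi_1$ and $p_{y_j}$ ($j\ge2$) and fixes $r,p_{y_1},y_j,\varpi_j$ ($j\ge2$). The sign of $\theta$ is irrelevant by rotation invariance. The flag is fixed, and $y_1,\varpi_1$ are reversed, so the $y_1$- and $\varpi_1$-derivatives vanish.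

The derivative $\partial_{p_{y_1}}K_1$ is not killed by symmetry; it must be computed. Let $|r_0|<a$, and consider the extremal of $F_\varepsilon$ with $q(0)=(r_0,0)$ and $q'(0)$ having $p_{y_1}=\rho$, other components $0$; take $w=\partial_r$. By (S2), $y_j=0$ for $j\ge2$ along it, and the matrices of Lemma 1 have no entries mixing $j\ge2$ with $(r,y_1)$. Write $y=y_1$ and $b(r)=8/(1+2r^2)$, so that $b\mu=2$. Near $(r_0,0)$ we have $\chi=1$, $u=1-\frac12\mu(r)y^2$, and
$$L^2=u^2+\cos^2\!y\,p_r^2+p_y^2+\varepsilon\Big(u^2r^2p_y+\frac{b\,p_r^2p_y}{u^2+\cos^2\!y\,p_r^2+p_y^2}\Big)+O(\varepsilon^2).$$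
$L$ is even in $p_r$ (the $h_2$-term included), so $L_{p_r}=p_r\,\Xi$ with $\Xi$ smooth. Let $\equiv$ denote equality modulo the ideal generated by $\varepsilon^2,\rho^2$ in the smooth functions of $(\varepsilon,\rho)$. We show $\mathcal R_{rr}\equiv0$ at $\theta=0$; primes are $d/d\theta$.

*The extremal.* At $\theta=0$ we have $y=0$ and $p_r=r'=0$, so $L_{p_rp_y},L_{p_rr},L_{p_ry}$ vanish and the $r$-equation reads $L_{p_rp_r}r''=L_r$. Since $u\equiv1$ on $y=0$ near $r_0$, $L_r=O(\varepsilon)$. So $r''(0)=O(\varepsilon)$, and $r''(0)=0$ when $\varepsilon=0$. For $\varepsilon=0$, linearize at $q\equiv(r_0,0)$, where $S=0$, $W=1$ and $\mathrm{Hess}\,u=\mathrm{diag}(0,-\mu)$ in $(r,y)$. This gives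
$$q(\theta)=\big(r_0,\ \rho\sin(\sqrt\mu\,\theta)/\sqrt\mu\big)+O(\rho^2)\quad\text{in }C^k\text{ near }\theta=0,\qquad\mu=\mu(r_0).$$

*The term $U$.* $L^2(r,0;0,\rho)=1+\rho^2+\varepsilon r^2\rho+O(\varepsilon^2)$, so $U_{rr}/L\equiv\varepsilon\rho$.

*The term $S$.* $S_{rr}=L_{p_rr}=p_r\Xi_r$, so $(S_{rr})'=r''\Xi_r$ at $\theta=0$. Here $r''=O(\varepsilon)$, and at $\varepsilon=0$, $y=0$, $p_r=0$ we have $\Xi_r=\partial_r(\cos^2\!y/L)=0$. So $(S_{rr})_t\equiv0$.

*The term $W_{tt}$.* By (5.2), $W_{rr}=\cos^2\!y+\varepsilon G-L_{p_r}^2+O(\varepsilon^2)$ with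
$$G=\tfrac12\partial_{p_r}^2\frac{b\,p_r^2p_y}{u^2+\cos^2\!y\,p_r^2+p_y^2}=\frac{b\,p_y}{u^2+p_y^2}+O(p_r^2p_y).$$
At $\theta=0$: $(\cos^2\!y)'=0$, $(\cos^2\!y)''=-2\rho^2\equiv0$, $(L_{p_r}^2)'=0$, and $(L_{p_r}^2)''=2(\Xi r'')^2\equiv0$. Modulo $\varepsilon^2$, $\varepsilon G$ may be evaluated along the $\varepsilon=0$ extremal. There $r-r_0$, $r'$ and $u-1$ are $O(\rho^2)$, so $G=b(r_0)y'(\theta)+O(\rho^2)$ in $C^k$. Since $y'=\rho\cos(\sqrt\mu\,\theta)+O(\rho^2)$, we get $G'(0)=O(\rho^2)$ and $G''(0)=-b\mu\rho+O(\rho^2)$. So $W_{rr}'\equiv0$ and $W_{rr}''\equiv-\varepsilon b\mu\rho$. Since $(\cdot)_{tt}=L^{-2}(\cdot)''-L^{-3}L'(\cdot)'$ and $L\equiv1$ modulo $(\varepsilon,\rho^2)$,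
$$-\tfrac12W_{rr,tt}\equiv\tfrac12\varepsilon b\mu\rho=\varepsilon\rho .$$

*The term $\mathsf M$.* Let $\varepsilon=0$, $\theta=0$. Then $\mathsf M_{rr}=(\cos^2\!y-L_{p_r}^2)_t=0$. Next, $W_{yr}=-L_{p_r}L_{p_y}$ has $\theta$-derivative $-\Xi r''L_{p_y}=0$. Finally $\Omega_{yr}=L_{p_yr}-L_{p_ry}=0$, because $L_{p_y}=p_y/L$ with $L_r=0$ at $y=0=p_r$, and $L_{p_ry}=p_r\Xi_y=0$. So $\mathsf M_{\cdot r}=O(\varepsilon)$ and $(\mathsf M^{\mathsf T}W^{-1}\mathsf M)_{rr}=O(\varepsilon^2)$.

Altogether $\mathcal R_{rr}\equiv-\varepsilon\rho+\varepsilon\rho=0$, so $K=\mathcal R_{rr}/W_{rr}\equiv0$. Its $\varepsilon$-coefficient $K_1$ is therefore $O(\rho^2)$, and $\partial_{p_{y_1}}K_1=0$. This proves (8.4). $\square$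

**Remark (why $h_1$ has a second term).** Without it, that is with $b=0$, the same computation gives $\mathcal R_{rr}\equiv-\varepsilon\rho$, and since $W_{rr}=1+O(\varepsilon)$, $K_1=-\rho+O(\rho^2)$ at these flags. By (4.2), $K_0=\rho^2/(1+\rho^2)$ there. At $\rho=\varepsilon/2$ we would get $K_\varepsilon=\varepsilon^2\big(K_2(r,0)-\frac14\big)+O(\varepsilon^3)$ with $K_2(r,0)=\frac{r^2}4-\partial_r^2k(r,0)$. If $k_r(0,0)=k_r(a,0)=0$, the average of $K_2(r,0)-\frac14$ over $[0,a]$ is $\frac{a^2}{12}-\frac14<0$, so the curvature would be negative somewhere. This is consistent with Theorem 1: the first term of $h_1$ alone is a quadratic form in $v$, so $g_0$ perturbed by it is still Riemannian.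

## 9. Spreading the gain, and the flags with $\alpha\ne0$

We apply Lemma 2 to $h_2$. Here
$$H=H_0(r)\cos^2\alpha+j(\sin^2\alpha),\qquad H_0(r)=\frac{r^2}4-\frac{a^2}{12}.$$
The operator in (6.1) is linear and acts in $\alpha$ only.

**Step 1: the part $\cos^2\alpha$.** The operator sends $\cos^2\alpha$ to
$$-\cos^2\alpha-2\sin^2\alpha\cos^2\alpha+\sin^2\alpha(\cos^2\alpha-\sin^2\alpha)=-1 .$$
So this part contributes $-H_0(r)$ for every $\alpha$. At $\alpha=0$ the gain $\frac{r^2}4$ from (8.3) is turned into $\frac{r^2}4-H_0=\frac{a^2}{12}$, its average over $[0,a]$.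

**Step 2: the part $j$.** With $\tau=\sin^2\alpha$ we have $j_\alpha=2\sin\alpha\cos\alpha\,j'$ and $j_{\alpha\alpha}=4\tau(1-\tau)j''+2(1-2\tau)j'$. So the operator sends $j$ to
$$P=-j+2\tau(1-\tau)j'-2\tau^2(1-\tau)j''-\tau(1-2\tau)j'=-2\tau^2(1-\tau)j''+\tau j'-j .$$
Writing $j=\tau g$, so $j'=g+\tau g'$ and $j''=2g'+\tau g''$, we get $P=-2\tau^3(1-\tau)g''-\tau^2(3-4\tau)g'$. For our $j$, $g'=\Lambda(\tau+\lambda)^{-7/4}$ and $g''=-\frac74\Lambda(\tau+\lambda)^{-11/4}$, so
$$P=\Lambda\tau^2(\tau+\lambda)^{-11/4}\Big[\tfrac72\tau(1-\tau)-(3-4\tau)(\tau+\lambda)\Big]=\Lambda\tau^2(\tau+\lambda)^{-11/4}\Big[\tfrac\tau2+\tfrac{\tau^2}2-3\lambda+4\lambda\tau\Big].$$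
For $\lambda=0$ this would be $\frac12\Lambda\tau^{1/4}(1+\tau)$, positive for $\tau>0$ and zero at $\tau=0$; but then $j=-\frac43\Lambda\tau^{1/4}$ is not smooth at $\tau=0$. The parameter $\lambda>0$ makes $j$ smooth at a small price.

**Step 3: two bounds.** The bracket is at least $-3\lambda$, and $\tau^2(\tau+\lambda)^{-11/4}\le(\tau+\lambda)^{-3/4}\le\lambda^{-3/4}$. So on $[0,1]$
$$P\ge-3\Lambda\lambda\,\tau^2(\tau+\lambda)^{-11/4}\ge-3\Lambda\lambda^{1/4}. \tag{9.1}$$
If $\lambda\le\tau_0/12$ and $\tau\ge\tau_0$, then $3\lambda\le\tau/4$, so the bracket is at least $\tau/4$, and $(\tau+\lambda)^{11/4}\le(\frac{13}{12})^3\tau^{11/4}\le\frac32\tau^{11/4}$. Hence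
$$P\ge\tfrac16\Lambda\tau^{1/4}\ge\tfrac16\Lambda\tau_0^{1/4}. \tag{9.2}$$

## 10. Positivity of the flag curvature for small $\varepsilon$

**Step 1: the quantity that must be positive.** Near $Z$ we have $K_0\ge\kappa|\nu|^2$, and $K_1$ is linear in $\nu$ to leading order. Let
$$D(r,\alpha)=\partial_\nu K_1|_{\nu=0}\quad\text{on }\hat Z,$$
independent of $\theta$ by rotation invariance. Completing the square, the first-order term can cost at most $\varepsilon^2|D|^2/(2\kappa)$ if we spend half of $\kappa|\nu|^2$. So we want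
$$K_2-\frac{|D|^2}{2\kappa}>0\quad\text{on all of }Z. \tag{10.1}$$

**Step 2: choice of the constants.** Set $\mathcal B=K_2^{(1)}-\frac{|D|^2}{2\kappa}$ on $Z$. It is continuous and depends only on $g_0$ and $h_1$, hence not on $\Lambda,\lambda$. By (8.3) and (8.4), $\mathcal B(r,0)=\frac{r^2}4$, so $\mathcal B(r,0)-H_0(r)=\frac{a^2}{12}$ for $|r|\le a$. By compactness choose $\tau_0\in(0,1)$ and $C>0$ with
$$\mathcal B-H_0\ge\tfrac{a^2}{24}\ \text{ when }\sin^2\alpha\le\tau_0,\qquad\mathcal B-H_0\ge-C\ \text{ on }Z .$$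
Choose first $\Lambda$ with $\frac16\Lambda\tau_0^{1/4}>C$, then $\lambda\le\frac{\tau_0}{12}$ with $3\Lambda\lambda^{1/4}<\frac{a^2}{24}$. By Lemma 2 and Section 9,
$$K_2-\frac{|D|^2}{2\kappa}=\mathcal B-H_0+P(\sin^2\alpha).$$
Where $\sin^2\alpha\le\tau_0$ this is at least $\frac{a^2}{24}-3\Lambda\lambda^{1/4}>0$ by (9.1). Where $\sin^2\alpha\ge\tau_0$ it is at least $-C+\frac16\Lambda\tau_0^{1/4}>0$ by (9.2). This is (10.1).

**Step 3: all flags at once.** We claim that $K_\varepsilon>0$ on $\mathfrak F$ for all sufficiently small $\varepsilon>0$. Otherwise there are $\varepsilon_i\downarrow0$ and $f_i\in\mathfrak F$ with $K_{\varepsilon_i}(f_i)\le0$ and, after passing to a subsequence, $f_i\to f_\infty$. Then $K_0(f_\infty)\le0$, so $f_\infty\in Z$. For large $i$ write $f_i=(r_i,\theta_i,\alpha_i,\nu_i)$ with $\nu_i\to0$; possibly $|r_i|>a$, but $|r_i|<2a$. We use (8.1), the bound (4.3), the vanishing (8.2), which is valid on all of $\hat Z$, and Taylor's formula in $\nu$ on a compact neighborhood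 of $Z$. With a constant $C'$, and dropping the index $i$, this gives
$$0\ge K_\varepsilon(f)\ge\kappa|\nu|^2-\varepsilon|D||\nu|-C'\varepsilon|\nu|^2+\varepsilon^2K_2-C'\varepsilon^2|\nu|-C'\varepsilon^3,$$
where $D,K_2$ are evaluated at $(r,\theta,\alpha,0)\in\hat Z$. Use $\varepsilon|D||\nu|\le\frac\kappa2|\nu|^2+\frac{\varepsilon^2|D|^2}{2\kappa}$ and, for large $i$, $C'\varepsilon\le\frac\kappa2$. The terms in $|\nu|^2$ then add up to something nonnegative. Dropping them and dividing by $\varepsilon^2$,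
$$0\ge K_2(r_i,\alpha_i)-\frac{|D(r_i,\alpha_i)|^2}{2\kappa}-C'|\nu_i|-C'\varepsilon_i .$$
Letting $i\to\infty$ contradicts (10.1) at $f_\infty\in Z$. This proves the claim.

Together with Section 4 ($\sec(g_0)\ge0$) and Section 7 (reversibility, convergence, $N$, $c$, and $c\cap N=\emptyset$), Theorem A is proved. $\blacksquare$

In particular the proposed analogue of Frankel's theorem fails already for $n=3$: for a reversible Finsler metric of positive flag curvature on $S^3$, a closed geodesic and a totally geodesic $S^2$ need not meet.
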